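\title{Euler class groups and Chow groups of one-cycles on smooth affine varieties over $\overline{\mathbb F}_p$}

\begin{abstract}
Let $X=\operatorname{Spec}R$ be a smooth affine variety of dimension $d\ge 3$ over $\overline{\mathbb F}_p$, $p\neq 2$. We prove that the natural map $E^{d-1}(R)\to CH^{d-1}(X)$ from the Euler class group to the Chow group is an isomorphism. Over any algebraically closed field of characteristic different from $2$ the map is surjective, and it is an isomorphism if $CH^d(X)=0$. Both groups are compared with the set of $R$-points of the affine quadric $\sum a_ib_i=s(1-s)$: such a point has an Euler class that is unchanged by naive $\mathbb A^1$-homotopies, and the homotopy classes are computed by obstruction theory.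
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $X=\operatorname{Spec}R$ be a smooth affine variety of dimension $d$ over an algebraically closed field $k$, and let $1\le n\le d$. The Euler class group $E^n(R)$ is defined as follows. Let $\mathcal G$ be the free abelian group on the pairs $(N,\omega_N)$, where $N\subset R$ is an ideal of height $n$ such that $\operatorname{Spec}R/N$ is connected and $N/N^2$ is generated by $n$ elements, and $\omega_N$ is a \emph{local orientation} of $N$: a class of surjections $(R/N)^n\to N/N^2$ modulo the action of $SL_n(R/N)$. Let $I\subset R$ be any ideal of height $n$ with a surjection $\omega\colon (R/I)^n\to I/I^2$. Write $I=N_1\cap\dots\cap N_r$, where the $N_i$ are pairwise comaximal and the $\operatorname{Spec}R/N_i$ are the connected components of $\operatorname{Spec}R/I$. Then $\omega$ induces local orientations $\omega_{N_i}$, and we put $(I,\omega)=\sum_i(N_i,\omega_{N_i})\in\mathcal G$. Call $\omega$ \emph{global} if it lifts to a surjection $R^n\to I$. Then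
\[
E^n(R)=\mathcal G/\mathcal G_0,\qquad \mathcal G_0=\text{the subgroup generated by the }(I,\omega)\text{ with }\omega\text{ global}.
\]
Thus $E^n(R)$ is built from local complete intersections of codimension $n$ with trivialized conormal bundle, and such an object is declared trivial when the trivialization comes from $n$ global equations. Forgetting everything except the underlying cycle gives a homomorphism
\[
\psi\colon E^n(R)\to CH^n(X),\qquad (N,\omega_N)\mapsto[R/N],
\]
where $[R/N]$ is the class of the cycle of $\operatorname{Spec}R/N$, with multiplicities. (Section~\ref{sec:prelim} recalls why $\psi$ is well defined.) The following question is posed by Pawar and Sarwar \cite{PS}: \emph{if $k=\overline{\mathbb F}_p$ with $p\ne2$, $d\ge4$ and $n=d-1$, is $\psi$ an isomorphism?} For $d=3$ the answer is known to be affirmative.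

\subsection*{What to expect}
The map $\psi$ could fail to be bijective for three reasons. A cycle class might not be represented by local complete intersections with trivial conormal bundle. Rational equivalence might be coarser than the relation generated by complete intersections. And the class $(I,\omega)$ might depend on $\omega$.

Consider the last point. The local orientations of $I$ form a torsor under $(R/I)^*$, and for $n\ge2$ a change of orientation by the square of a unit does not change the class in $E^n(R)$ (Lemma~\ref{lem:squares}, whose proof works for all $2\le n\le d$). If $n=d$ and $\operatorname{char}k\ne2$, then $R/I$ is a product of artinian local rings with residue field $k$, and every unit $c(1+\nu)$, with $\nu$ nilpotent, is a square by the binomial series for $(1+\nu)^{1/2}$. So for zero-cycles the orientation is invisible. For $n=d-1$ the scheme $\operatorname{Spec}R/I$ is an affine curve, whose units need not be squares, and this argument breaks down. An example suggests that the conclusion survives. Let $n=d-1\ge2$, $R=k[t,y,x_2,\dots,x_n]$ and $I=(ty-1,x_2,\dots,x_n)$,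 so that $R/I=k[t,t^{-1}]$, and $t$ represents the only nontrivial class of units modulo squares. The tuple $(ty-1,tx_2,x_3,\dots,x_n)$ differs from the given generators by a matrix of determinant $t$, and it still generates $I$, because $x_2=y\cdot tx_2-x_2(ty-1)$. Hence every orientation of $I$ has class $0$. In general the dependence on the orientation will be controlled by mod $2$ \'etale cohomology of $X$ in degrees above $d$, which vanishes because $X$ is affine (Lemma~\ref{lem:MW}).

\subsection*{Results}
The answer to the question is yes.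

\begin{theorem}\label{thm:A}
Let $k=\overline{\mathbb F}_p$ with $p\neq2$, let $X=\operatorname{Spec}R$ be a smooth affine variety of dimension $d\ge3$ over $k$, and let $n=d-1$. Then $\psi\colon E^n(R)\to CH^n(X)$ is an isomorphism.
\end{theorem}

In particular $\psi$ is an isomorphism for every $d\ge4$, and the case $d=3$ is recovered. The class $(I,\omega)\in E^{d-1}(R)$ depends only on the cycle class $[R/I]$; in particular it does not depend on $\omega$.

Theorem~\ref{thm:A} comes from a statement over any algebraically closed field. Let $Q_{2n}\subset\mathbb A^{2n+1}$ be the quadric $\sum_{i=1}^na_ib_i=s(1-s)$. The group $SO_{2n+1}$ acts on it (Section~\ref{sec:quadric}), and $E(R)\subset SO_{2n+1}(R)$ denotes the elementary subgroup (Section~\ref{sec:elementary}). The homotopy sheaf $\pi_d^{\mathbb A^1}(Q_{2n})$ and its $d$-fold contraction, denoted by the subscript $-d$, are recalled in Section~\ref{sec:homotopy}.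

\begin{theorem}\label{thm:B}
Let $k$ be an algebraically closed field of characteristic $\ne2$, let $X=\operatorname{Spec}R$ be a smooth affine variety of dimension $d\ge3$ over $k$, and let $n=d-1$. Then $\psi\colon E^n(R)\to CH^n(X)$ is surjective. If moreover
\[
CH^d(X)\otimes_{\mathbb Z}\pi^{\mathbb A^1}_d(Q_{2n})_{-d}(k)=0
\]
(in particular if $CH^d(X)=0$), then $\psi$ is an isomorphism, and there are bijections
\[
Q_{2n}(R)/E(R)\longrightarrow E^n(R)\xrightarrow{\ \psi\ }CH^n(X).
\]
\end{theorem}

\subsection*{The method}
The group $E^n(R)$ is given by generators and relations and has no cohomological description to start from. The set $[X,Q_{2n}]$ of $\mathbb A^1$-homotopy classes of maps can be computed by obstruction theory. The quadric links the two. A point $v=(a,b,s)\in Q_{2n}(R)$ defines the ideal $I(v)=(a_1,\dots,a_n,s)$ with the orientation given by $a$, and every element of $E^n(R)$ arises in this way from a point with $\operatorname{ht}I(v)\ge n$. We extend this assignment to a map $\tilde e\colon Q_{2n}(R)\to E^n(R)$, show that it factors through $[X,Q_{2n}]$, and obtain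
\[
[X,Q_{2n}]\xrightarrow{\ \tilde e\ }E^n(R)\xrightarrow{\ \psi\ }CH^n(X)
\]
with $\tilde e$ surjective. The composite $\Theta$ is the pullback of a generator of $CH^n(Q_{2n})$. It is always surjective, and bijective under the hypothesis of Theorem~\ref{thm:B}. This gives Theorem~\ref{thm:B}. Over $\overline{\mathbb F}_p$ the group $CH^d(X)$ vanishes, which gives Theorem~\ref{thm:A}.

The main labor is the homotopy invariance of $\tilde e$. We show that homotopic points lie in one $E(R)$-orbit, and we prove invariance under $E(R)$ in three steps: under the parabolic subgroup $P$ that fixes the ideal $I(v)$ and under one further element $w$ (Section~\ref{sec:relations}), under the constant group $SO_{2n+1}(k)$ generated by $P(k)$ and $w$ (Section~\ref{sec:constant}), and under the generators of $E(R)$, each of which is conjugate by a constant element into $P(R)$ (Section~\ref{sec:elementary}).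

\subsection*{Conventions}
From now on, except in Section~\ref{sec:zero}, $k$ is algebraically closed of characteristic $\ne2$, $X=\operatorname{Spec}R$ is a smooth affine variety of dimension $d\ge3$, and $n=d-1\ge2$. Varieties are irreducible and reduced, so $R$ is a domain and $\operatorname{ht}I\ge n$ if and only if $\dim V(I)\le d-n$. Points of varieties are closed points. The empty set has dimension $-\infty$, the unit ideal has height $\infty$, and its class in $E^n(R)$ is $0$ by convention.

\section{Oriented ideals, cycles and general translates}\label{sec:prelim}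

\subsection*{Oriented ideals}
Let $I\subset R$ be an ideal and $a=(a_1,\dots,a_n)$ a tuple in $I$ with $I=(a)+I^2$. For a prime $\mathfrak p\supset I$, Nakayama's lemma gives $I_{\mathfrak p}=(a)_{\mathfrak p}$, so by Krull's height theorem every minimal prime of $I$ has height $\le n$. Suppose $\operatorname{ht}I\ge n$. Then $V(I)$ is empty or of pure codimension $n$, the tuple $a$ is a regular sequence in each Cohen--Macaulay local ring $R_{\mathfrak p}$, and $I/I^2$ is locally free of rank $n$ over $R/I$. Hence every surjection $(R/I)^n\to I/I^2$ is an isomorphism, two of them differ by a unique $\alpha\in GL_n(R/I)$, and modulo $SL_n(R/I)$ only $\det\alpha$ matters. We write $(I,a)$ for the class in $E^n(R)$ of $I$ with the surjection defined by $a$.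

Let $I,J$ be comaximal ideals of height $\ge n$. Then $R/(I\cap J)=R/I\times R/J$ and $(I\cap J)/(I\cap J)^2=I/I^2\oplus J/J^2$. So an orientation of $I\cap J$ is the same as a pair of orientations of $I$ and $J$, and the class of $I\cap J$ is the sum of the classes of $I$ and $J$. All relations in $E^n(R)$ used below have the form
\begin{equation}\label{eq:basic}
I+J=R,\quad \operatorname{ht}I,\operatorname{ht}J\ge n,\quad I\cap J=(a_1,\dots,a_n)\quad\Longrightarrow\quad (I,a)+(J,a)=0 .
\end{equation}

\subsection*{Pullback of cycles}
For a morphism $f$ of smooth varieties, $f^*$ denotes the pullback on Chow groups of \cite{Fulton}.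

\begin{lemma}\label{lem:pullback}
Let $f\colon X'\to Y$ be a morphism of smooth varieties and $\iota\colon Z\to Y$ a smooth closed subvariety of codimension $m$. If the scheme $f^{-1}(Z)=X'\times_YZ$ has dimension $\le\dim X'-m$, then $f^*[Z]=[f^{-1}(Z)]$ in $CH^m(X')$.
\end{lemma}

\begin{proof}
The embedding $\iota$ is regular of codimension $m$, so $f^{-1}(Z)$ is locally defined by $m$ equations and is therefore empty or of pure codimension $m$. Refined Gysin maps are compatible with proper pushforward and commute with each other \cite[Thms.~6.2, 6.4]{Fulton}, so $f^*[Z]$ is the pushforward to $X'$ of $f^![Z]=f^!\iota^![Y]=\iota^!f^![Y]=\iota^![X']$. Since $X'$ is Cohen--Macaulay and $f^{-1}(Z)$ has the expected codimension, the multiplicities in $\iota^![X']$ are the lengths of the local rings of $f^{-1}(Z)$ at its generic points \cite[Prop.~7.1]{Fulton}; that is, $\iota^![X']=[f^{-1}(Z)]$.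
\end{proof}

If $I=(a_1,\dots,a_n)$ has height $n$, apply the lemma to $a\colon X\to\mathbb A^n$ and the origin: $[R/I]=a^*[0]=0$, because $CH^n(\mathbb A^n)=0$. Hence $\psi$ kills $\mathcal G_0$, and $\psi(I,\omega)=[R/I]$ for every oriented ideal.

\subsection*{General translates}
All general position arguments below are instances of one dimension count.

\begin{lemma}\label{lem:translate}
Let $S$ be a connected algebraic group acting transitively on a variety $O$, let $Y\subset O$ be closed, and let $u\colon X'\to O$ be a morphism from a scheme of finite type over $k$. Then for all $\sigma$ in a dense open subset of $S$,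
\[
\dim\{x\in X':\sigma u(x)\in Y\}\le\dim X'+\dim Y-\dim O .
\]
\end{lemma}

\begin{proof}
Let $\Gamma=\{(\sigma,x):\sigma u(x)\in Y\}\subset S\times X'$. For fixed $x$, all fibers of the orbit map $\sigma\mapsto\sigma u(x)$ have dimension $\dim S-\dim O$, so the fiber of $\Gamma$ over $x$ has dimension $\le\dim Y+\dim S-\dim O$. Hence $\dim\Gamma\le\dim X'+\dim Y+\dim S-\dim O$. A component of $\Gamma$ that does not dominate the irreducible variety $S$ has empty general fiber over $S$, and for one that does the general fiber has dimension $\le\dim\Gamma-\dim S$.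
\end{proof}

\section{The quadric, and the case of rank one}\label{sec:quadric}

\subsection*{The quadric}
Let $V=k^{2n+1}$ with coordinates $(a_1,\dots,a_n,b_1,\dots,b_n,z)$, let $q=z^2+4\sum a_ib_i$, let $B$ be the symmetric bilinear form with $B(v,v)=q(v)$, and let $G=SO(V,q)$. Put $Q=\{q=1\}$. With $s=(1-z)/2$ the equation $q=1$ becomes $\sum a_ib_i=s(1-s)$, so $Q=Q_{2n}$, a smooth variety of dimension $2n$. We use the coordinates $(a,b,s)$ on $Q$. For $y$ with $q(y)$ invertible, the reflection $\tau_y(x)=x-2B(x,y)q(y)^{-1}y$ is an isometry of determinant $-1$ that fixes $y^\perp$ and sends $y$ to $-y$.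

\begin{lemma}\label{lem:transitive}
Let $(V',q')$ be a nondegenerate quadratic space over $k$ of dimension $\ge2$ and let $A$ be a local $k$-algebra. Then $SO(V')(A)$ acts transitively on $\{v\in V'\otimes A:q'(v)=1\}$.
\end{lemma}

\begin{proof}
Let $q'(u)=q'(v)=1$. Then $q'(u-v)+q'(u+v)=4$, so one of the two terms is a unit. If $q'(u-v)$ is a unit, then $\tau_{u-v}(u)=v$, because $2B(u,u-v)=2-2B(u,v)=q'(u-v)$. The complement $v^\perp$ is nondegenerate and nonzero, so it contains $y$ with $q'(y)\in A^*$ (lift an anisotropic vector from the residue field), and $\tau_y\tau_{u-v}$ has determinant $1$ and maps $u$ to $v$. If $q'(u+v)$ is a unit, then $\tau_{u+v}(u)=-v$, and we use $\tau_v\tau_{u+v}$.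
\end{proof}

For $v=(a,b,s)\in Q(R)$ put
\[
I(v)=(a_1,\dots,a_n,s),\qquad J(v)=(a_1,\dots,a_n,1-s).
\]
These ideals are comaximal, and $I(v)\cap J(v)=I(v)J(v)=(a)$: the product lies in $(a)$ because $s(1-s)\in(a)$, and $a_i=a_is+a_i(1-s)$ lies in the product. From $s=s^2+\sum a_ib_i$ and $1-s=(1-s)^2+\sum a_ib_i$ we get $I(v)=(a)+I(v)^2$ and $J(v)=(a)+J(v)^2$. In geometric terms, let
\[
Z=\{a=0,\ s=0\},\qquad Z'=\{a=0,\ s=1\},\qquad Q^\circ=Q\setminus(Z\cup Z')=\{a\ne0\}.
\]
Both $Z$ and $Z'$ are isomorphic to $\mathbb A^n$, with coordinates $b$, and the closed subscheme $\{a=0\}$ of $Q$ is $Z\sqcup Z'$. Viewing $v$ as a morphism $X\to Q$, we have $\operatorname{Spec}R/I(v)=v^{-1}(Z)$ and $\operatorname{Spec}R/J(v)=v^{-1}(Z')$.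

Call $v$ \emph{good} if $\operatorname{ht}I(v)\ge n$, and \emph{bi-good} if also $\operatorname{ht}J(v)\ge n$, that is, if $\dim v^{-1}(Z\cup Z')\le d-n$. For good $v$ put
\[
e(v)=(I(v),a)\in E^n(R).
\]
If $v$ is bi-good, \eqref{eq:basic} gives
\begin{equation}\label{eq:IJ}
e(v)+(J(v),a)=0 .
\end{equation}

\subsection*{Rank one}
The mechanism of the proof is visible for the quadric $Q_2\colon ab=s(1-s)$, although $n=1$ lies outside the range of the theorems. A point of $Q_2(R)$ is an idempotent matrix of trace $1$ and determinant $0$,
\[
M=\begin{pmatrix}s&a\\ b&1-s\end{pmatrix},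
\]
and $L=MR^2$ is a projective module of rank one. The two coordinate projections $L\to R$ have images $D_1=(a,s)$ and $D_2=(b,1-s)$. If $D_1\ne0$, the first projection is injective, since $R$ is a domain; then $D_1\cong L$, and the divisor class of $V(D_1)$ is the inverse of the class of $L$ in $\operatorname{Pic}X=CH^1(X)$. This class is defined for every $M$, it is unchanged when $M$ is conjugated by $GL_2(R)$, and it is homotopy invariant because $\operatorname{Pic}R[T]=\operatorname{Pic}R$ for regular $R$.

Suppose we had to prove the invariance under conjugation using only relations of the form \eqref{eq:basic}. Conjugation by a lower triangular matrix does not change the ideal $D_1$ generated by the first row. Conjugation by $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ sends $(a,b,s)$ to $(-b,-a,1-s)$ and replaces $D_1$, oriented by $a$, with $D_2$, oriented by $-b$. To compare these two we look for one ideal $K$ that is complementary to both. An element $(c,c')$ of $L$ provides it: its vanishing locus is defined by $K=(c,c')$, and applying the two projections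 to it should give $D_1K=(c)$ and $D_2K=(c')$. Elements of $L$ have the form $(\lambda s+\mu a,\ \lambda b+\mu(1-s))$. To match the orientations we want $c\equiv a$ modulo $D_1^2$ and $c'\equiv-b$ modulo $D_2^2$, which holds if $(\lambda,\mu)\equiv(0,1)$ modulo $D_1$ and $(\lambda,\mu)\equiv(-1,0)$ modulo $D_2$. The simplest choice is $\lambda=-s$, $\mu=1-s$:
\[
c=(1-s)a-s^2,\qquad c'=(1-s)^2-sb .
\]
In the polynomial ring $\mathbb Z[a,b,s]$ one has
\begin{gather}
c-a=-sa-s^2,\qquad c'+b=(1-s)b+(1-s)^2,\label{eq:cong}\\
ac'-(1-s)c=s\,\bigl(s(1-s)-ab\bigr),\qquad sc'-bc=(1-s)\bigl(s(1-s)-ab\bigr).\label{eq:ident}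
\end{gather}

\begin{lemma}\label{lem:rankone}
Let $A$ be a commutative ring, let $a,b,s\in A$ satisfy $ab=s(1-s)$, and let $D_1,D_2,c,c'$ and $K=(c,c')$ be given by the formulas above. Then $D_1+K=D_2+K=A$, $D_1\cap K=(c)$ and $D_2\cap K=(c')$. Moreover $s$ and $1-s$ are units modulo $K$, and $a\equiv s^2/(1-s)$, $b\equiv(1-s)^2/s$ modulo $K$.
\end{lemma}

\begin{proof}
By \eqref{eq:ident}, $ac'=(1-s)c$ and $sc'=bc$. Since $c'\equiv1$ modulo $D_1$, the ideals $D_1$ and $K$ are comaximal, and
\[
D_1\cap K=D_1K=(ac,\,sc,\,ac',\,sc')=(ac,\,sc,\,(1-s)c,\,bc)=(c).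
\]
Since $c\equiv-1$ modulo $D_2$, the ideals $D_2$ and $K$ are comaximal, and
\[
D_2\cap K=D_2K=(bc,\,(1-s)c,\,bc',\,(1-s)c')=(sc',\,ac',\,bc',\,(1-s)c')=(c').
\]
Modulo $K$ we have $s^2\equiv(1-s)a$ and $(1-s)^2\equiv sb$. A maximal ideal containing $K$ and one of $s$, $1-s$ would therefore contain both, which is impossible.
\end{proof}

So $K$ is complementary to both $D_1$ and $D_2$, but it receives two orientations, $c$ and $c'$. In $K/K^2$ they are related by $c=\frac{a}{1-s}\,c'=\bigl(\frac{s}{1-s}\bigr)^2c'$: the ratio is a square. For $n\ge2$ we have no module to play the role of $L$, but this computation applies to the first pair of coordinates, and squares are harmless. This is the content of the next section.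

\section{Relations in the Euler class group}\label{sec:relations}

\subsection*{Every class comes from the quadric}

\begin{lemma}\label{lem:moving}
Let $\operatorname{ht}I=n$, let $\omega\colon(R/I)^n\to I/I^2$ be a surjection, and let $\Sigma\subset X$ be closed with $\dim\Sigma<n$. There is a bi-good $v=(a,b,s')\in Q(R)$ such that $I(v)=I$, the tuple $a$ induces $\omega$, and $V(J(v))\cap\Sigma=\emptyset$.
\end{lemma}

\begin{proof}
Lift $\omega$ to $\alpha_1,\dots,\alpha_n\in I$. Since $I=(\alpha)+I^2$, Nakayama's lemma gives $s\in I$ with $(1-s)I\subset(\alpha)$. Then $I=(\alpha,s)$ and $s(1-s)=\sum\alpha_i\beta_i$ for some $\beta_i\in R$. The point $(\alpha,\beta,s)$ has the right ideal and orientation, but we have no control over $J$. We therefore perturb $\alpha$ by elements of $I^2$. For $\rho\in k^n$ put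
\[
\theta=1-\textstyle\sum_j\rho_j\beta_j,\qquad a_i=\alpha_i+s^2\rho_i,\qquad b_i=\theta\beta_i,\qquad s'=\theta s .
\]
Then $s(1-s')=s-s^2+s^2\sum\rho_i\beta_i=\sum a_i\beta_i$, and multiplying by $\theta$ shows that $v=(a,b,s')\in Q(R)$. We have $(a,s')\subset I$. Conversely $s\equiv ss'$ modulo $(a)$, so $s\in(a,s')$ and then $\alpha_i\in(a,s')$. Thus $I(v)=I$, and $a$ induces $\omega$ because $a_i\equiv\alpha_i$ modulo $I^2$.

At a point of $V(J(v))$ we have $s'=1$, hence $s\ne0$, and $a=0$. So $V(J(v))$ lies in $\{x\in X_s:\rho+u(x)=0\}$, where $X_s=\{s\ne0\}$ and $u=\alpha/s^2\colon X_s\to\mathbb A^n$. Lemma~\ref{lem:translate}, for translations of $\mathbb A^n$ and $Y=\{0\}$, applied to $X_s$ and to $\Sigma\cap X_s$, shows that for general $\rho$ this set has dimension $\le d-n$ and does not meet $\Sigma$.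
\end{proof}

\begin{lemma}\label{lem:onto}
Every element of $E^n(R)$ equals $e(v)$ for some bi-good $v\in Q(R)$.
\end{lemma}

\begin{proof}
Let $\Sigma\subset X$ be closed of dimension $\le d-n=1$; then $\dim\Sigma<n$. By Lemma~\ref{lem:moving} and \eqref{eq:IJ}, for every oriented ideal $(I,\omega)$ of height $n$ the class $-(I,\omega)$ is either $0$ or the class of an oriented ideal of height $n$ whose zero set avoids $\Sigma$. Applying this twice, the same holds for $(I,\omega)$. Now write a given element as $\sum_i\pm(N_i,\omega_i)$ and replace the terms one after another, taking for $\Sigma$ the union of the zero sets already chosen. The element becomes a sum of classes of pairwise comaximal oriented ideals $I_i$ of height $n$. If the sum is not empty, it is the class of $I=\bigcap I_i$ with the glued orientation, and Lemma~\ref{lem:moving} applies. If it is empty, take a constant point $v\in Q^\circ(k)$; then $I(v)=J(v)=R$ and $e(v)=0$.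
\end{proof}

The inequality $d-n<n$ is what allows two zero sets to be moved apart; for $n=d-1$ it says $d\ge3$.

\subsection*{Squares}

\begin{lemma}\label{lem:squares}
Let $\operatorname{ht}I=n$, let $\omega\colon(R/I)^n\to I/I^2$ be a surjection, and let $\alpha\in GL_n(R/I)$ have determinant $u^2$ with $u\in(R/I)^*$. Then $(I,\omega)=(I,\omega\alpha)$ in $E^n(R)$.
\end{lemma}

\begin{proof}
Take $v=(a,b,s)$ as in Lemma~\ref{lem:moving} (with $\Sigma=\emptyset$) and put $J=J(v)$. Choose $t\in R$ with $t\equiv u$ modulo $I$ and $t\equiv1$ modulo $J$. We construct generators $a'=Na$ of the ideal $(a)=I\cap J$, where $N$ is an $n\times n$ matrix over $R$ with $\det N=t^2$. Then $(I,a')=(I,\omega\alpha)$ and $(J,a')=(J,a)$, because orientations depend only on determinants, and \eqref{eq:basic} gives $(I,\omega\alpha)+(J,a)=0=(I,\omega)+(J,a)$.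

The element $t$ is a unit modulo $(a)$, so $rt+\sum y_ia_i=1$ for some $r,y_i\in R$. The pair $(-ta_2,ta_1)$ is obtained from $(a_1,a_2)$ by a skew matrix of determinant $t^2$, but it has unwanted zeros where $t=0$. Subtracting a symmetric matrix of rank one removes them and preserves the determinant. Put $\phi=y_1a_1+y_2a_2$, $a_i'=a_i$ for $i\ge3$, and
\[
\begin{pmatrix}a_1'\\a_2'\end{pmatrix}=\begin{pmatrix}-ta_2-\phi y_1\\ ta_1-\phi y_2\end{pmatrix}=\begin{pmatrix}-y_1^2&-t-y_1y_2\\ t-y_1y_2&-y_2^2\end{pmatrix}\begin{pmatrix}a_1\\a_2\end{pmatrix}.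
\]
The determinant is $y_1^2y_2^2+(t^2-y_1^2y_2^2)=t^2$. We have $(a')\subset(a)$, and
\[
a_1a_1'+a_2a_2'=-\phi^2,\qquad y_1a_2'-y_2a_1'=t\phi .
\]
Modulo $(a')$ we have $\phi+rt\equiv1$, so $\phi\equiv\phi^2+rt\phi\equiv0$ and $rt\equiv1$. Since $ta_1=a_2'+\phi y_2$ and $ta_2=-a_1'-\phi y_1$ lie in $(a')$, so do $a_1$ and $a_2$.
\end{proof}

The construction needs two generators; this is a first place where $n\ge2$ is used.

\subsection*{The parabolic subgroup}
Let $W=\{a=0,\ z=0\}$. It is a maximal isotropic subspace of $V$, and $W^\perp=\{a=0\}$, so $Q\cap W^\perp=Z\cup Z'$. Let $P\subset G$ be the stabilizer of $W$. An element $h\in P(R)$ preserves the flag $W\subset W^\perp\subset V$. Let $\bar h\in GL_n(R)$ be its action on $V/W^\perp$, where the coordinates are $a$. The form $B$ identifies $W$ with the dual of $V/W^\perp$, so $h$ acts on $W$ with determinant $(\det\bar h)^{-1}$; since $\det h=1$, it acts trivially on the line $W^\perp/W$. Thus $h(a,b,z)=(\bar ha,\ast,z+\ell(a))$ with $\ell$ an $R$-linear form, and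
\[
I(hv)=I(v),\qquad J(hv)=J(v),
\]
while the orientation $a$ is replaced by $\bar ha$. Every element of $k^*$ is a square because $k$ is algebraically closed, so Lemma~\ref{lem:squares} gives:
\begin{equation}\label{eq:P}
\begin{array}{l}\text{if }h\in P(R),\ \det\bar h\in k^*\text{ and }v\text{ is good (bi-good),}\\ \text{then }hv\text{ is good (bi-good) and }e(hv)=e(v).\end{array}
\end{equation}

\subsection*{The swap}
Let $w\in G(k)$ be given by $(a_1,b_1,z)\mapsto(-b_1,-a_1,-z)$, the other coordinates being fixed. It preserves $q$, has determinant $(-1)(-1)=1$, satisfies $w^2=1$, and sends $s$ to $1-s$. For $v=(a,b,s)\in Q(R)$ put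
\[
c=(1-s)a_1-s^2,\qquad c'=(1-s)^2-sb_1,\qquad K(v)=(c,c',a_2,\dots,a_n).
\]

\begin{lemma}\label{lem:swap}
If $I(v)$, $I(wv)$ and $K(v)$ have height $\ge n$, then $e(wv)=e(v)$.
\end{lemma}

\begin{proof}
Write $K=K(v)$ and $a''=(a_2,\dots,a_n)$. We have $I(wv)=(b_1,1-s,a'')$, oriented by $(-b_1,a'')$. In $A=R/(a'')$ the relation $a_1b_1=s(1-s)$ holds, and the images of $I(v)$, $I(wv)$, $K$ are the ideals $D_1$, $D_2$, $(c,c')$ of Lemma~\ref{lem:rankone}. Hence $K$ is comaximal with $I(v)$ and with $I(wv)$, and
\[
I(v)\cap K=(c,a''),\qquad I(wv)\cap K=(c',a'').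
\]
By \eqref{eq:cong}, $c\equiv a_1$ modulo $I(v)^2$ and $c'\equiv-b_1$ modulo $I(wv)^2$. So \eqref{eq:basic} gives
\[
e(v)+(K,(c,a''))=0=e(wv)+(K,(c',a'')).
\]
If $K=R$ we are done. Otherwise, \eqref{eq:ident} gives $a_1c'-(1-s)c=s\sum_{i\ge2}a_ib_i$ in $R$. By Lemma~\ref{lem:rankone}, $s$ and $1-s$ are units in $R/K$ and $a_1=s^2/(1-s)$ there. Hence in $K/K^2$ the element $c$ equals $\bigl(\frac{s}{1-s}\bigr)^2c'$ plus a combination of $a_2,\dots,a_n$. The two orientations of $K$ differ by a triangular matrix of determinant $\bigl(\frac{s}{1-s}\bigr)^2$, and Lemma~\ref{lem:squares} shows that they give the same class.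
\end{proof}

\section{Invariance under constant rotations}\label{sec:constant}

The class $e(v)$ is defined only for good $v$. A general $h\in G(k)$ makes $hv$ bi-good, and we want to define $\tilde e(v)=e(hv)$. Independence of $h$ should follow from \eqref{eq:P} and Lemma~\ref{lem:swap}, since $P(k)$ and $w$ generate $G(k)$. The difficulty is that when a given element is written as a word in $P(k)$ and $w$, the intermediate points may violate the hypotheses of Lemma~\ref{lem:swap}. We avoid this by using only general words, and by comparing two bi-good points of an orbit with a common general translate.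

We use these facts on linear algebraic groups. The group $G=SO_{2n+1}$ is connected and simple: it has no closed connected normal subgroup other than $1$ and $G$. Its parabolic subgroups are the stabilizers of flags of totally isotropic subspaces; they are connected and equal to their normalizers, and a closed subgroup containing a parabolic subgroup is parabolic. In particular $P$ is connected, and $G$ is the only closed subgroup that strictly contains $P$. Finally \cite[2.2]{Borel}: closed connected subgroups $S_1,S_2$ generate a closed connected subgroup, which equals $(S_1S_2)^m$ for some $m$.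

The hypotheses of Lemma~\ref{lem:swap} are again conditions on preimages of closed subsets of $Q$. Let $Z_K=\{c=c'=a_2=\dots=a_n=0\}\subset Q$, so that $V(K(v))=v^{-1}(Z_K)$. On $Z_K$ we have $s\ne0,1$, $a_1=s^2/(1-s)$ and $b_1=(1-s)^2/s$ by Lemma~\ref{lem:rankone}, so a point is determined by $s,b_2,\dots,b_n$ and $\dim Z_K\le n$. Put
\[
Y=wZ\cup wZ'\cup Z_K,
\]
a closed subset of $Q$ of dimension $n$. Call $\sigma\in P(k)$ \emph{admissible for $v$} if $\dim(\sigma v)^{-1}(Y)\le d-n$.

\begin{lemma}\label{lem:step}
Let $v$ be bi-good. The elements admissible for $v$ contain a dense open subset of $P(k)$. If $\sigma$ is admissible for $v$, then $w\sigma v$ is bi-good and $e(w\sigma v)=e(v)$.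
\end{lemma}

\begin{proof}
First, $P(k)$ is transitive on $Q^\circ$. The maps $(a,b,z)\mapsto(Ca,(C^{\mathrm t})^{-1}b,z)$, $C\in GL_n(k)$, bring $a\ne0$ to $(1,0,\dots,0)$. For $\lambda\in k$ the map $z\mapsto z-2\lambda a_1$, $b_1\mapsto b_1+\lambda z-\lambda^2a_1$ preserves $q$, since
\[
(z-2\lambda a_1)^2+4a_1(b_1+\lambda z-\lambda^2a_1)=z^2+4a_1b_1;
\]
it sends $s$ to $s+\lambda a_1$, so we can make $s=0$. For $i\ge2$ the map $b_i\mapsto b_i+\lambda a_1$, $b_1\mapsto b_1-\lambda a_i$ preserves $q$ and lets us make $b_i=0$. The equation of $Q$ then forces $b_1=0$. All these maps have determinant $1$ and preserve $W$.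

The set $(\sigma v)^{-1}(Y)$ is contained in the union of $v^{-1}(Z\cup Z')$, which has dimension $\le d-n$ as $v$ is bi-good, and $\{x\in v^{-1}(Q^\circ):\sigma v(x)\in Y\cap Q^\circ\}$. By Lemma~\ref{lem:translate} for $P$ acting on $Q^\circ$, the latter has dimension $\le d+n-2n$ for general $\sigma$.

Let $\sigma$ be admissible. By \eqref{eq:P}, $\sigma v$ is bi-good and $e(\sigma v)=e(v)$. The sets $(w\sigma v)^{-1}(Z\cup Z')=(\sigma v)^{-1}(wZ\cup wZ')$ and $V(K(\sigma v))$ lie in $(\sigma v)^{-1}(Y)$. So $w\sigma v$ is bi-good, and Lemma~\ref{lem:swap} gives $e(w\sigma v)=e(\sigma v)$.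
\end{proof}

\begin{proposition}\label{prop:etilde}
For every $v\in Q(R)$ there is $h\in G(k)$ with $hv$ bi-good, and $\tilde e(v):=e(hv)$ does not depend on the choice of such an $h$. Consequently $\tilde e(v)=e(v)$ for bi-good $v$, and $\tilde e(hv)=\tilde e(v)$ for all $h\in G(k)$.
\end{proposition}

\begin{proof}
The group $G$ is transitive on $Q$ by Lemma~\ref{lem:transitive}, and $\dim(Z\cup Z')=n$. Lemma~\ref{lem:translate} gives $\dim(hv)^{-1}(Z\cup Z')\le d-n$ for general $h$.

If $h_1v$ and $h_2v$ are bi-good, replace $v$ by $h_1v$ and put $h=h_2h_1^{-1}$. So we must show that $e(v)=e(hv)$ when $v$ and $hv$ are both bi-good.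

\emph{Words.} Since $wW\ne W$, we have $w\notin P$, so $w$ does not normalize $P$, and $wPw\not\subset P$ because both groups are connected of the same dimension. The closed subgroup generated by $wPw$ and $P$ strictly contains $P$, so it is $G$, and $G=(wPw\cdot P)^m$ for some $m$. With $r=2m$, the morphism
\[
\mu\colon P^r\to G,\qquad(\sigma_1,\dots,\sigma_r)\mapsto w\sigma_r\,w\sigma_{r-1}\cdots w\sigma_1,
\]
is surjective. For a tuple $(\sigma_1,\dots,\sigma_r)$ put $v_0=v$ and $v_j=w\sigma_jv_{j-1}$. Let $\mathcal A_v\subset P^r$ be the set of tuples such that $\sigma_j$ is admissible for $v_{j-1}$ for all $j$. By Lemma~\ref{lem:step} and induction on $j$, for a tuple in $\mathcal A_v$ all $v_j$ are bi-good and $e(v_r)=e(v)$. Thus $gv$ is bi-good and $e(gv)=e(v)$ for all $g\in S_v:=\mu(\mathcal A_v)$.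

\emph{$\mathcal A_v$ is constructible.} For each $j$ the set $\Gamma_j=\{(\sigma_1,\dots,\sigma_r,x):\sigma_jv_{j-1}(x)\in Y\}$ is closed in $P^r\times X$. The points of $\Gamma_j$ at which the fiber of $\Gamma_j\to P^r$ has local dimension $>d-n$ form a closed subset, by semicontinuity of fiber dimension. Its image in $P^r$ is constructible by Chevalley's theorem, and $\mathcal A_v$ is the complement of the union of these images.

\emph{$\mathcal A_v$ is dense.} Let $O\subset P^r$ be open and nonempty. Its projection to the first factor is open and nonempty, so by Lemma~\ref{lem:step} it contains some $\sigma_1$ admissible for $v_0$, and $v_1$ is bi-good. The slice of $O$ over $\sigma_1$ is a nonempty open subset of $P^{r-1}$; its projection to the first factor contains some $\sigma_2$ admissible for $v_1$. After $r$ steps we have a point of $O\cap\mathcal A_v$.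

\emph{Conclusion.} As $\mu$ is surjective, $S_v$ is constructible and dense in $G$, so it contains a dense open subset. The same holds for $S_{hv}$, hence for $S_{hv}h$. Choose $g\in S_v\cap S_{hv}h$ and write $g=g'h$ with $g'\in S_{hv}$. Then $e(v)=e(gv)=e(g'hv)=e(hv)$.
\end{proof}

\section{Invariance under the elementary group and under homotopy}\label{sec:elementary}

\subsection*{The elementary group}
For a nonzero isotropic vector $f\in V$ and $u\in f^\perp\otimes R$ define an $R$-linear endomorphism of $V\otimes R$ by
\[
E_{f,u}(v)=v+B(u,v)f-B(f,v)u-\tfrac12q(u)B(f,v)f .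
\]
With $\beta=B(u,v)$ and $\gamma=B(f,v)$, and using $q(f)=B(f,u)=0$,
\[
q(E_{f,u}v)=q(v)+2\bigl(\beta-\tfrac12q(u)\gamma\bigr)\gamma-2\gamma\beta+\gamma^2q(u)=q(v).
\]
For $v'=E_{f,u'}v$ we have $B(f,v')=\gamma$ and $B(u,v')=\beta-\gamma B(u,u')$. Substituting, and using $\frac12q(u+u')=\frac12q(u)+B(u,u')+\frac12q(u')$, we get $E_{f,u}E_{f,u'}=E_{f,u+u'}$. So $E_{f,u}$ is an invertible isometry, and it has determinant $1$ because it is the square of $E_{f,u/2}$.

Let $f_+$ and $f_-$ be the vectors whose only nonzero coordinates are $a_1=1$ and $b_1=\frac12$ respectively, so that $B(f_+,f_-)=1$, and let $V_0=\langle f_+,f_-\rangle^\perp$. The stabilizers of the lines $kf_+$ and $kf_-$ are opposite parabolic subgroups of $G$ with common Levi subgroup $L_0$. Their unipotent radicals $U^\pm$ consist of the elements acting trivially on the graded pieces of $\langle f_\pm\rangle\subset f_\pm^\perp\subset V$, and $U^\pm(R)=\{E_{f_\pm,u}:u\in V_0\otimes R\}$. Indeed, an element $g$ of $U^+(R)$ acts on $V_0$ by $x\mapsto x+B(u,x)f_+$ for a unique $u\in V_0\otimes R$; then $g'=E_{f_+,u}^{-1}g$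 fixes $f_+^\perp$ pointwise, so $g'f_-=f_-+\lambda f_+$, and $q(g'f_-)=0$ gives $\lambda=0$. The \emph{elementary group} $E(R)\subset G(R)$ is the subgroup generated by $U^+(R)$ and $U^-(R)$.

The space $V_0$ has a basis of isotropic vectors: the coordinate vectors for $a_i,b_i$ with $i\ge2$, and the vector with $z=1$, $a_2=1$, $b_2=-\frac14$. (This again uses $n\ge2$.) By additivity in $u$, the group $E(R)$ is generated by elements of the form
\[
x_{f_1,f_2}(\lambda)=E_{f_1,\lambda f_2}\colon\ v\mapsto v+\lambda\bigl(B(f_2,v)f_1-B(f_1,v)f_2\bigr),\qquad\lambda\in R,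
\]
where $f_1,f_2\in V$ span a totally isotropic plane. Note that $x_{f_1,f_2}(\lambda)=x_{f_2,-f_1}(\lambda)$.

Moreover $E(k)=G(k)$. The group $E(k)$ is closed and connected by \cite[2.2]{Borel}, and it is normalized by $U^\pm$ and $L_0$. These subgroups generate $G$, because $U^-L_0U^+$ is dense and open in the connected group $G$. So $E(k)$ is a nontrivial closed connected normal subgroup of the simple group $G$.

\begin{lemma}\label{lem:Einv}
$\tilde e(gv)=\tilde e(v)$ for all $g\in E(R)$ and $v\in Q(R)$.
\end{lemma}

\begin{proof}
We may take $g=x_{f_1,f_2}(\lambda)$. The idea is that $g$ stabilizes every maximal isotropic subspace $W'$ containing $f_1$, and that there are enough such $W'$ to find one in good position with respect to $v$; moving $W'$ to $W$ then reduces the claim to \eqref{eq:P}.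

If $B(f_1,v)=B(f_2,v)=0$ in $R$, then $gv=v$. Otherwise, after replacing $(f_1,f_2)$ by $(f_2,-f_1)$ if necessary, $B(f_1,v)\ne0$, so $X_1=\{x:B(f_1,v(x))=0\}$ has dimension $\le d-1$. Choose an isotropic $f'$ with $B(f_1,f')=1$ and let $V_1=\langle f_1,f'\rangle^\perp$, a nondegenerate space of dimension $2n-1$ with $f_1^\perp=kf_1\oplus V_1$. For $x\in X_1$ the $V_1$-component $\bar v(x)$ of $v(x)$ satisfies $q(\bar v(x))=1$, so $\bar v$ is a morphism from $X_1$ to the quadric $Q_1=\{q=1\}\subset V_1$, of dimension $2n-2$. Let $W_1\subset V_1$ be maximal isotropic, of dimension $n-1$, and let $Y_1$ be the set of vectors in $Q_1$ orthogonal to $W_1$. Like $Z\cup Z'$ in $Q$, it is a union of two translates of $W_1$, so $\dim Y_1=n-1$. By Lemmas~\ref{lem:transitive} and~\ref{lem:translate} there is $\sigma\in SO(V_1)$ with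
\[
\dim\{x\in X_1:\sigma\bar v(x)\in Y_1\}\le(d-1)+(n-1)-(2n-2)=d-n .
\]
Put $W'=kf_1\oplus\sigma^{-1}W_1$, a maximal isotropic subspace of $V$. The set in the display is $\{x\in X:v(x)\in W'^\perp\}$. By Witt's extension theorem there is an isometry $h$ of $V$ with $hW'=W$, and replacing $h$ by $-h$ if necessary we have $h\in G(k)$. Then $(hv)^{-1}(Z\cup Z')=\{x:v(x)\in W'^\perp\}$, so $hv$ is bi-good.

For $y\in W'$ we have $B(f_1,y)=0$, so $gy=y+\lambda B(f_2,y)f_1\in W'\otimes R$. The determinant of this map on $W'\otimes R$ is $1+\lambda B(f_2,f_1)=1$. Hence $g'=hgh^{-1}$ lies in $P(R)$ and acts on $W$ with determinant $1$, so $\det\bar g'=1$. By \eqref{eq:P}, $hgv=g'hv$ is bi-good and $e(hgv)=e(hv)$. Thus $\tilde e(gv)=\tilde e(v)$.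
\end{proof}

\subsection*{Naive homotopies}
Let $\pi_0(\operatorname{Sing}Q)(R)$ be the quotient of $Q(R)$ by the equivalence relation generated by $\mathcal V(0)\sim\mathcal V(1)$ for $\mathcal V\in Q(R[T])$; its elements are the \emph{naive $\mathbb A^1$-homotopy classes}. We lift a homotopy in $Q$ to a path in $G$ starting at $1$, and then show that such a path is elementary. Each step rests on a homotopy invariance theorem.
\begin{itemize}
\item[(T1)] For an isotropic reductive group $H$ over an infinite field, $H^1_{\mathrm{Nis}}(-,H)$ is $\mathbb A^1$-invariant on smooth affine schemes \cite[\S3.3]{AHW}. This applies to the split group $SO_{2n}$.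
\item[(T2)] Let $k$ be perfect and let $G$ be a reductive group over $k$ all of whose semisimple normal subgroups contain $(\mathbb G_m)^2$. Then $G(R)/E(R)\to G(R[T])/E(R[T])$ is bijective for regular $k$-algebras $R$ \cite{Stavrova}. Here $E$ is generated by the points of the unipotent radicals of a pair of opposite strictly proper parabolic subgroups, and under the rank hypothesis it does not depend on the pair (Petrov--Stavrova).
\end{itemize}
Our group $G$ is simple and split of rank $n\ge2$, and the stabilizers of $kf_\pm$ form such a pair, so (T2) applies to the group $E$ defined above.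

\begin{proposition}\label{prop:naive}
If $\mathcal V\in Q(R[T])$, then $\mathcal V(1)\in E(R)\mathcal V(0)$. The $E(R)$-orbits in $Q(R)$ are the naive homotopy classes, so that $Q(R)/E(R)=\pi_0(\operatorname{Sing}Q)(R)$, and $\tilde e$ is constant on them. In particular $hv$ is naively homotopic to $v$ for $h\in G(k)$.
\end{proposition}

\begin{proof}
Let $v_0\in Q(k)$ be the point $a=b=0$, $z=1$. Its stabilizer in $G$ is the split group $H=SO(v_0^\perp)=SO_{2n}$. Let $\mathcal P$ be the scheme over $X\times\mathbb A^1$ whose sections over an open set are the sections $g$ of $G$ with $gv_0=\mathcal V$. The group $H$ acts on $\mathcal P$ on the right, simply transitively on nonempty sets of sections, and by Lemma~\ref{lem:transitive} applied to the local rings of $X\times\mathbb A^1$ sections exist Zariski locally. So $\mathcal P$ is a Zariski locally trivial $H$-torsor. Let $\mathcal P_0=\mathcal P|_{T=0}$ and let $\mathrm{pr}\colon X\times\mathbb A^1\to X$ be the projection; the sections of $\mathrm{pr}^*\mathcal P_0$ are the $g_0$ with $g_0v_0=\mathcal V(0)$.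

By (T1), $\mathcal P$ is pulled back from a torsor on $X$, which is $\mathcal P_0$ by restriction to $T=0$. So there is an isomorphism of torsors $\varphi\colon\mathrm{pr}^*\mathcal P_0\to\mathcal P$, and after composing with $\mathrm{pr}^*(\varphi|_{T=0})^{-1}$ we may assume $\varphi|_{T=0}=\mathrm{id}$. For a local section $g_0$ of $\mathrm{pr}^*\mathcal P_0$, the section $\varphi(g_0)g_0^{-1}$ of $G$ does not change when $g_0$ is replaced by $g_0\eta$ with $\eta$ in $H$, by equivariance. These sections glue to $g(T)\in G(R[T])$ with $g(T)\mathcal V(0)=\varphi(g_0)v_0=\mathcal V(T)$ and $g(0)=1$.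

Evaluation at $T=0$ is a left inverse of the bijection in (T2), hence its inverse. Since $g(0)=1$, we get $g(T)\in E(R[T])$, so $g(1)\in E(R)$ and $\mathcal V(1)=g(1)\mathcal V(0)$. Conversely, $x_{f_1,f_2}(T\lambda)v$ is a homotopy from $v$ to $x_{f_1,f_2}(\lambda)v$, so every orbit lies in one homotopy class. The remaining claims follow from Lemma~\ref{lem:Einv} and from $G(k)=E(k)\subset E(R)$.
\end{proof}

\section{Homotopy classes of maps to the quadric}\label{sec:homotopy}

\subsection*{Background}
The $\mathbb A^1$-homotopy category of $k$ is obtained from simplicial presheaves on smooth $k$-schemes by inverting Nisnevich local weak equivalences and the projections $U\times\mathbb A^1\to U$. We write $[X,Q]$ for the set of morphisms in it. We point $Q$ by $v_0$; the sheaf $\pi_i(Q)=\pi_i^{\mathbb A^1}(Q)$ is the Nisnevich sheaf associated with $U\mapsto[S^i\wedge U_+,Q]_\bullet$, the set of pointed classes. A Nisnevich sheaf of abelian groups $\mathcal F$ on smooth $k$-schemes is \emph{strictly $\mathbb A^1$-invariant} if $H^i(U,\mathcal F)\to H^i(U\times\mathbb A^1,\mathcal F)$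 is bijective for all $i$ and all smooth $U$; then $[U,K(\mathcal F,i)]=H^i(U,\mathcal F)$ for the Eilenberg--Mac Lane space $K(\mathcal F,i)$. The \emph{contraction} $\mathcal F_{-1}$ is the sheaf $U\mapsto\ker(\mathcal F(U\times\mathbb G_m)\to\mathcal F(U))$, the map being restriction to $U\times\{1\}$, and $\mathcal F_{-m}$ is its $m$-fold iterate. Cohomology is Nisnevich cohomology unless indicated; it vanishes on $X$ in degrees $>d$. We use the following results.
\begin{itemize}
\item[(H1)] $Q\simeq(\mathbb P^1)^{\wedge n}$ \cite{ADF}.
\item[(H2)] The map $\pi_0(\operatorname{Sing}Q)(R)\to[X,Q]$ is bijective, for $k$ infinite of characteristic $\ne2$ \cite[\S4]{AHW}.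
\item[(H3)] \cite{Morel} For $n\ge2$ the space $(\mathbb P^1)^{\wedge n}$ is $\mathbb A^1$-$(n-1)$-connected, its $n$-th homotopy sheaf is the Milnor--Witt $K$-theory sheaf $K^{MW}_n$, and all its homotopy sheaves are strictly $\mathbb A^1$-invariant.
\item[(H4)] \cite{Morel} Strictly $\mathbb A^1$-invariant sheaves $\mathcal F$ have Gersten (Rost--Schmid) resolutions: $H^*(U,\mathcal F)$ is computed by a complex whose term in degree $i$ is $\bigoplus_{x\in U^{(i)}}H^i_x(U,\mathcal F)$, a sum over the points of codimension $i$ of groups isomorphic to $\mathcal F_{-i}(k(x))$. In particular $\mathcal F(U)$ embeds in $\mathcal F(k(U))$ for a smooth variety $U$, and Zariski and Nisnevich cohomology of $\mathcal F$ agree.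
\item[(H5)] \cite{Morel} For $m\ge1$ and $\mathcal F$ strictly $\mathbb A^1$-invariant, $\operatorname{Hom}(K^{MW}_m,\mathcal F)=\mathcal F_{-m}(k)$ via $\varphi\mapsto\varphi_{-m}(1)$, where $1\in K^{MW}_0(k)=(K^{MW}_m)_{-m}(k)$.
\end{itemize}
For a field $F$ of characteristic $\ne2$, $I(F)$ is the ideal of even-dimensional forms in the Witt ring; $I^m(F)$ is additively generated by the $m$-fold Pfister forms, which have dimension $2^m$ and are hyperbolic as soon as they are isotropic. The sheaves $K^{MW}_m$, $K^M_m$ (Milnor $K$-theory) and $\mathbf I^m$, with value $I^m(F)$ on a function field $F$, are strictly $\mathbb A^1$-invariant and fit into an exact sequence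
\begin{equation}\label{eq:MW}
0\to\mathbf I^{m+1}\to K^{MW}_m\to K^M_m\to0 .
\end{equation}
One has $(K^M_m)_{-m}=\mathbb Z$, and the $m$-fold contraction of $K^{MW}_m\to K^M_m$ sends $1$ to $1$.

We also need an isomorphism $CH^m(U)\cong H^m(U,K^M_m)$ for smooth quasi-projective $U$ that is natural for the pullbacks $f^*$ on the left and sheaf pullbacks on the right. There is a natural isomorphism $CH^m(U)\cong H^{2m}(U,\mathbb Z(m))$ with motivic cohomology \cite[Lect.~19]{MVW}. The complex $\mathbb Z(m)$ has cohomology sheaves $\mathcal H^j(\mathbb Z(m))$ only for $j\le m$, with $\mathcal H^m(\mathbb Z(m))=K^M_m$. The truncation $\mathbb Z(m)\to K^M_m[-m]$ induces an isomorphism on $H^{2m}$ provided that its fiber has no cohomology in degrees $2m$ and $2m+1$. The contributions to these degrees are groups $H^i(U,\mathcal H^j(\mathbb Z(m)))$ with $j<m$ and $i>m$, and these vanish by the Gersten resolution, since $\mathcal H^j(\mathbb Z(m))_{-i}=0$ for $i>m$.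

\subsection*{Two cohomological computations}
By (H1) and (H3), the first stage of the Postnikov tower of $Q$ gives a map $[X,Q]\to H^n(X,K^{MW}_n)$. Since $n=d-1$, only one further stage matters, and its effect is governed by $H^d(X,\pi_d(Q))$. We bound this group in terms of zero-cycles and identify $H^n(X,K^{MW}_n)$ with $CH^n(X)$. Both steps start from the vanishing
\begin{equation}\label{eq:Ivanish}
\mathbf I^{d+1}(U)=0\quad\text{for all }U\text{ \'etale over }X .
\end{equation}
Indeed, a field $F$ of transcendence degree $d$ over the algebraically closed field $k$ is $C_d$ (Tsen--Lang), so every quadratic form over $F$ in more than $2^d$ variables is isotropic. Hence $(d+1)$-fold Pfister forms are hyperbolic, $I^{d+1}(F)=0$, and \eqref{eq:Ivanish} follows from (H4).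

\begin{lemma}\label{lem:top}
Let $\mathcal F$ be a strictly $\mathbb A^1$-invariant sheaf. There is a surjection $CH^d(X)\otimes\mathcal F_{-d}(k)\to H^d(X,\mathcal F)$.
\end{lemma}

\begin{proof}
By \eqref{eq:MW} and \eqref{eq:Ivanish}, $H^d(X,K^{MW}_d)=H^d(X,K^M_d)\cong CH^d(X)$. For $\kappa\in\mathcal F_{-d}(k)$ let $\varphi_\kappa\colon K^{MW}_d\to\mathcal F$ be the morphism given by (H5). It is additive in $\kappa$, so $\xi\otimes\kappa\mapsto(\varphi_\kappa)_*\xi$ defines a homomorphism $H^d(X,K^{MW}_d)\otimes\mathcal F_{-d}(k)\to H^d(X,\mathcal F)$. We show that it is onto.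

The Gersten complex of $X$ ends in degree $d$, so $\bigoplus_xH^d_x(X,\mathcal F)\to H^d(X,\mathcal F)$ is surjective, where $x$ runs over the closed points. Fix $x$ and choose an \'etale map from an open neighborhood of $x$ to $\mathbb A^d$ such that $x$ is the only preimage of $0$. Since $k(x)=k$, Nisnevich excision and the equivalence $\mathbb A^d/(\mathbb A^d\setminus0)\simeq S^d\wedge\mathbb G_m^{\wedge d}$ give
\[
H^d_x(X,\mathcal F)\cong H^d_0(\mathbb A^d,\mathcal F)=\tilde H^d\bigl(\mathbb A^d/(\mathbb A^d\setminus0),\mathcal F\bigr)=\tilde H^d\bigl(S^d\wedge\mathbb G_m^{\wedge d},\mathcal F\bigr)=\mathcal F_{-d}(k),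
\]
naturally in $\mathcal F$. Let $\xi_x\in H^d_x(X,K^{MW}_d)$ correspond to $1\in K^{MW}_0(k)$. By naturality, $\varphi_\kappa$ sends $\xi_x$ to the element of $H^d_x(X,\mathcal F)$ corresponding to $(\varphi_\kappa)_{-d}(1)=\kappa$. The image of that element in $H^d(X,\mathcal F)$ is therefore $(\varphi_\kappa)_*\xi$, with $\xi$ the image of $\xi_x$ in $H^d(X,K^{MW}_d)$.
\end{proof}

\begin{lemma}\label{lem:MW}
The map $H^n(X,K^{MW}_n)\to H^n(X,K^M_n)\cong CH^n(X)$ is bijective.
\end{lemma}

\begin{proof}
By \eqref{eq:MW} with $m=n=d-1$, it suffices to show $H^{d-1}(X,\mathbf I^d)=H^d(X,\mathbf I^d)=0$, and we may use Zariski cohomology. Let $\mathcal H^j$ be the Zariski sheaf on $X$ associated with $U\mapsto H^j_{\mathrm{et}}(U,\mu_2^{\otimes d})$. By \eqref{eq:Ivanish} and the Milnor conjecture, on $X$ we have $\mathbf I^d=\mathbf I^d/\mathbf I^{d+1}\cong K^M_d/2\cong\mathcal H^d$. Consider the Bloch--Ogus spectral sequence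
\[
E_2^{i,j}=H^i(X,\mathcal H^j)\Rightarrow H^{i+j}_{\mathrm{et}}(X,\mu_2^{\otimes d}),\qquad d_r\colon E_r^{i,j}\to E_r^{i+r,j-r+1}\quad(r\ge2).
\]
An affine variety of dimension $d$ over an algebraically closed field has no \'etale cohomology with torsion coefficients in degrees $>d$. Hence $\mathcal H^j=0$ for $j>d$; also $E_2^{i,j}=0$ for $i>d$. For $i\in\{d-1,d\}$, a differential leaving $E_r^{i,d}$ lands in column $i+r>d$, and one entering it starts in row $d+r-1>d$. So $E_2^{i,d}=E_\infty^{i,d}$ is a subquotient of $H^{i+d}_{\mathrm{et}}(X,\mu_2^{\otimes d})$, which vanishes because $X$ is affine and $i+d\ge2d-1>d$.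
\end{proof}

\subsection*{The map $\Theta$}

\begin{proposition}\label{prop:Theta}
The rule $v\mapsto v^*[Z]$ defines a surjective map $\Theta\colon[X,Q]\to CH^n(X)$. If $CH^d(X)\otimes\pi_d(Q)_{-d}(k)=0$, then $\Theta$ is bijective. If $v$ is good, then $\Theta(v)=[R/I(v)]$.
\end{proposition}

\begin{proof}
\emph{Obstruction theory.} The space $Q$ is $\mathbb A^1$-simply connected because $n\ge2$. So it is the homotopy limit of its Postnikov tower $\tau_{\le i}Q$, in which $\tau_{\le n}Q=K(K^{MW}_n,n)$ and each $\tau_{\le i}Q\to\tau_{\le i-1}Q$ is the homotopy fiber of a map $\tau_{\le i-1}Q\to K(\pi_i(Q),i+1)$. Consequently a class in $[X,\tau_{\le i-1}Q]$ lifts to $[X,\tau_{\le i}Q]$ if and only if an obstruction in $H^{i+1}(X,\pi_i(Q))$ vanishes, and $H^i(X,\pi_i(Q))$ acts transitively on the set of lifts. For $i>d$ both groups vanish, which gives $[X,Q]=[X,\tau_{\le d}Q]$. For $i=d=n+1$ the obstruction group $H^{d+1}(X,\pi_d(Q))$ vanishes, and the group $H^d(X,\pi_d(Q))$ vanishes under the hypothesis, by Lemma~\ref{lem:top}. So $[X,Q]\to H^n(X,K^{MW}_n)$ is surjective, and bijective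 under the hypothesis. By Lemma~\ref{lem:MW} the same holds for the composite
\[
[X,Q]\to H^n(X,K^{MW}_n)\to H^n(X,K^M_n)\cong CH^n(X).
\]
By (H2) every class is represented by some $v\in Q(R)$, and by naturality the composite sends it to $v^*\alpha$, where $\alpha\in CH^n(Q)\cong H^n(Q,K^M_n)$ is the class of $Q\to K(K^{MW}_n,n)\to K(K^M_n,n)$. It remains to show that $\alpha=\pm[Z]$; we show that both generate $CH^n(Q)\cong\mathbb Z$.

\emph{The class $\alpha$.} Since $H^n(\operatorname{Spec}k,K^M_n)=0$, the group $H^n(Q,K^M_n)$ is the group of pointed classes of maps $Q\to K(K^M_n,n)$. As $Q$ is $(n-1)$-connected with $\pi_n(Q)=K^{MW}_n$, this group is $\operatorname{Hom}(K^{MW}_n,K^M_n)=(K^M_n)_{-n}(k)=\mathbb Z$, by (H5). The class $\alpha$ corresponds to the canonical map $K^{MW}_n\to K^M_n$, that is, to $1$.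

\emph{The class $[Z]$.} The map $a\colon Q^\circ\to\mathbb A^n\setminus0$ is a Zariski locally trivial bundle of affine spaces: where $a_i\ne0$ the equation of $Q$ can be solved for $b_i$, leaving $s$ and the $b_j$, $j\ne i$, as free coordinates. Pullback along such a bundle is surjective on Chow groups, and $CH^n(\mathbb A^n\setminus0)$ is a quotient of $CH^n(\mathbb A^n)=0$; so $CH^n(Q^\circ)=0$. By the localization sequence, $CH^n(Q)$ is generated by $[Z]$ and $[Z']$. Lemma~\ref{lem:pullback} for $a\colon Q\to\mathbb A^n$ gives $[Z]+[Z']=a^*[0]=0$. So $[Z]$ generates $CH^n(Q)$, and $[Z]=\pm\alpha$.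

The last claim is Lemma~\ref{lem:pullback} for $v\colon X\to Q$ and $Z$.
\end{proof}

\section{Zero-cycles over $\overline{\mathbb F}_p$}\label{sec:zero}

This is the only place where the field $\overline{\mathbb F}_p$ enters, through the fact that the points of an abelian variety over $\overline{\mathbb F}_p$ are defined over finite fields and hence are torsion. For a smooth projective variety $Y$, let $A_0(Y)\subset CH_0(Y)$ be the subgroup of classes of degree zero, and let $\operatorname{alb}\colon Y\to\operatorname{Alb}(Y)$ be the universal morphism to an abelian variety sending a chosen base point to $0$. Its image generates $\operatorname{Alb}(Y)$, and it induces a homomorphism $A_0(Y)\to\operatorname{Alb}(Y)(k)$, compatible with the maps from Jacobians $\operatorname{Jac}(C)=A_0(C)$ of smooth projective curves $C\to Y$. By Roitman's theorem, and by \cite{Milne} for $p$-torsion, this homomorphism is injective on torsion.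

\begin{proposition}\label{prop:CH0}
If $k=\overline{\mathbb F}_p$ and $X$ is an affine variety of dimension $d\ge2$ over $k$, then $CH_0(X)=0$.
\end{proposition}

\begin{proof}
\emph{Reduction to a smooth surface.} Let $x\in X$ and let $S\subset X$ be an integral closed surface through $x$. Embed $S$ in $\mathbb A^N\subset\mathbb P^N$, let $\bar S$ be its closure and $S_\infty=\bar S\setminus S$ the hyperplane section at infinity, which is nonempty. Let $\pi\colon Y\to\bar S$ be a projective resolution of singularities (Abhyankar, Lipman), $Y^\circ=\pi^{-1}(S)$ and $\Delta=\pi^{-1}(S_\infty)$. The set $\Delta$ is the nonempty zero set of a nonzero section of $\pi^*\mathcal O(1)$, so it has pure dimension $1$; let $\Delta_i$ be its components and $\tilde\Delta_i$ their normalizations. The map $Y^\circ\to X$ is proper, and a point of $Y^\circ$ over $x$ pushes forward to $[x]$. So it suffices to show that $CH_0(Y^\circ)=CH_0(Y)/\operatorname{im}CH_0(\Delta)$ vanishes. After subtracting multiples of a point of $\Delta$, it is enough to show that $A_0(Y)$ lies in the image of $CH_0(\Delta)$.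

\emph{Reduction to the Albanese variety.} The group $A_0(Y)$ is generated by differences $[y]-[y']$. Two points of $Y$ lie on an irreducible curve, so $[y]-[y']$ comes from the Jacobian of its normalization and is torsion. Hence $A_0(Y)$ is torsion and $A_0(Y)\to\operatorname{Alb}(Y)(k)$ is injective. Let $A_\Delta\subset\operatorname{Alb}(Y)$ be the sum of the images of the $\operatorname{Jac}(\tilde\Delta_i)$. If $A_\Delta=\operatorname{Alb}(Y)$, every class in $A_0(Y)$ has the same Albanese image as a class supported on $\Delta$, hence equals it.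

\emph{The boundary generates.} Suppose $\bar A=\operatorname{Alb}(Y)/A_\Delta\ne0$, and let $\beta\colon Y\to\bar A$ be the induced map. It is nonconstant because its image contains $0$ and generates $\bar A$. It contracts each $\Delta_i$ to a point $\beta_i$, because $\operatorname{alb}(y)-\operatorname{alb}(y')\in A_\Delta$ for $y,y'\in\Delta_i$. Choose $y\in Y^\circ$ in the open set over which $\pi$ is an isomorphism and with $\beta(y)\ne\beta_i$ for all $i$. Choose a section of a very ample line bundle on $\bar A$ that vanishes at $\beta(y)$ and at no $\beta_i$. Its pullback to $Y$ does not vanish at any point of $\Delta$, so it is nonzero, and its zero set is a curve through $y$ disjoint from $\Delta$. Let $C\subset Y^\circ$ be an irreducible component through $y$. Then $\pi(C)$ is a projective subvariety of the affine variety $S$, hence a point. This contradicts the injectivity of $\pi$ near $y$.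
\end{proof}

The assumption $d\ge2$ is needed: if $C$ is an elliptic curve with origin $o$, then $CH_0(C\setminus\{o\})=\operatorname{Pic}(C)/\mathbb Z[o]\cong C(k)\ne0$.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:naive} and (H2),
\[
Q(R)/E(R)=\pi_0(\operatorname{Sing}Q)(R)=[X,Q],
\]
and $\tilde e$ is a well-defined map from this set to $E^n(R)$. Let $v\in Q(R)$ and choose $h\in G(k)$ with $hv$ bi-good. Since $hv$ and $v$ have the same class in $[X,Q]$, Propositions~\ref{prop:etilde} and~\ref{prop:Theta} give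
\begin{equation}\label{eq:triangle}
\psi(\tilde e(v))=\psi(e(hv))=[R/I(hv)]=\Theta(hv)=\Theta(v).
\end{equation}
As $\Theta$ is surjective, so is $\psi$.

Now assume $CH^d(X)\otimes\pi_d(Q)_{-d}(k)=0$, so that $\Theta$ is bijective. Let $\xi\in E^n(R)$ with $\psi(\xi)=0$. By Lemma~\ref{lem:onto}, $\xi=e(v)=\tilde e(v)$ for a bi-good $v$, and $\Theta(v)=0$ by \eqref{eq:triangle}. Let $v_*\in Q^\circ(k)$ be a constant point. Then $I(v_*)=J(v_*)=R$, so $v_*$ is bi-good, $\tilde e(v_*)=0$ and $\Theta(v_*)=0$. Since $\Theta$ is injective, $v$ and $v_*$ have the same class in $[X,Q]$, and $\xi=\tilde e(v)=\tilde e(v_*)=0$. Hence $\psi$ is an isomorphism. Finally, $\psi\circ\tilde e=\Theta$ and $\psi$ are bijective, so $\tilde e\colon Q(R)/E(R)\to E^n(R)$ is bijective.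
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:CH0}, $CH^d(X)=CH_0(X)=0$, so Theorem~\ref{thm:B} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADF}
Asok, Doran and Fasel, \emph{Smooth models of motivic spheres and the clutching construction}, IMRN 2017.

\bibitem{AHW}
Asok, Hoyois and Wendt, \emph{Affine representability results in $\mathbb A^1$-homotopy theory II}, Geom. Topol. 22 (2018).

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.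

\bibitem{MVW}
Mazza, Voevodsky and Weibel, \emph{Lecture Notes on Motivic Cohomology}.

\bibitem{Milne}
Milne, Compositio 47 (1982).

\bibitem{Morel}
Morel, \emph{$\mathbb A^1$-Algebraic Topology over a Field}.

\bibitem{PS}
Rakesh Pawar and Husney Parvez Sarwar, \emph{Cancellation and splitting of Symplectic modules in the critical range and Euler class group}, arXiv:2312.15782 (2023).

\bibitem{Stavrova}
Stavrova, \emph{Homotopy invariance of non-stable $K_1$-functors}, J. K-Theory 13 (2014).

\end{thebibliography}
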